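\title{Simple polytopes whose $f$-vectors are not realized by hyperbolic slices}

\begin{abstract}
Fixing the first $s$ coefficients of a monic real-rooted polynomial of degree $n$ defines a hyperbolic slice, which is stratified by the multiplicities of the roots. We show that the numbers of strata of each dimension cannot match the $f$-vector of an arbitrary simple polytope. The polar of the cyclic polytope $C(d+4,d)$ is a counterexample for every even $d\ge 8$ and every odd $d\ge 13$, with no genericity assumption on the slice. The proof attaches to a slice a complete simplicial fan whose rays lie on a signed moment curve, and shows that such a fan with $d+4$ rays cannot be neighborly.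
\end{abstract}

\section{Introduction}\label{sec:intro}

A monic real polynomial in one variable is \emph{hyperbolic} if all of its roots are real. Let $F=T^n+F_1T^{n-1}+\dots+F_n$ be hyperbolic and let $1\le s\le n$. The \emph{hyperbolic slice} $\mathcal H_s(F)$ is the set of hyperbolic polynomials $G=T^n+G_1T^{n-1}+\dots+G_n$ with $G_i=F_i$ for $i=1,\dots,s$, viewed as a subset of $\mathbb R^n$ through the coefficients. If $G$ has distinct roots $y_1<\dots<y_l$ with multiplicities $\mu_1,\dots,\mu_l$, then $\mu=(\mu_1,\dots,\mu_l)$ is a composition of $n$. The polynomials of $\mathcal H_s(F)$ with a given composition $\mu$ form the \emph{stratum} $\mathcal H_s^\mu(F)$. The nonempty strata, ordered by inclusion of closures, form the \emph{hyperbolic poset} $\mathcal L_s(F)$, and its \emph{$f$-vector} $(f_0,f_1,\dots)$ records the number $f_i$ of strata of dimension $i$.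

For a $d$-dimensional polytope, the $f$-vector is $(f_0,\dots,f_d)$, where $f_i$ is the number of $i$-dimensional faces and $f_d=1$ counts the polytope itself. The polytope is \emph{simple} if every vertex lies on exactly $d$ edges.

The simplest slices look like simple polytopes. By Newton's identities, fixing $G_1,\dots,G_s$ is the same as fixing the power sums $p_k=x_1^k+\dots+x_n^k$, $k=1,\dots,s$, of the roots $x_1\le\dots\le x_n$. The slice $\mathcal H_2(T^3-3T)$ consists of the polynomials $T^3-3T+c$ with $|c|\le2$; it is a segment whose endpoints $(T+2)(T-1)^2$ and $(T+1)^2(T-2)$ have a double root, and its $f$-vector is $(2,1)$. More generally, let $s=2$, $p_1=0$ and $p_2>0$. The gaps $x_{j+1}-x_j$ are linear coordinates on the hyperplane $p_1=0$, so the ordered root vectors form an orthant of dimension $n-1$ in it, and the equation for $p_2$ cuts this orthant with a sphere. The result is a spherical simplex whose relatively open faces are the strata, and $\mathcal L_2(F)$ has the $f$-vector of the $(n-2)$-simplex. In Example~\ref{ex:quintic} we find a quadrilateral for $n=5$, $s=3$.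

This invites an optimistic guess. A polytope $\{x:\langle a_j,x\rangle\le b_j,\ j=1,\dots,m\}$ is carried by its slack variables $b_j-\langle a_j,x\rangle$ onto the intersection of the orthant $\mathbb R^m_{\ge0}$ with an affine subspace. In a slice the gaps play the role of the slack variables, and the equations for $p_2,\dots,p_s$ replace the affine subspace. The numbers $n$ and $s$ and the values of the power sums are free, and only the face numbers have to be matched. The following question comes from the work of Lien and Schabert \cite{LS}.

\begin{quote}
Given the $f$-vector of a simple polytope, are there $n$, $s$ and a hyperbolic polynomial $F$ of degree $n$ such that $\mathcal L_s(F)$ has the same $f$-vector?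
\end{quote}

The answer is no. To exclude an $f$-vector one wants a polytope whose face numbers alone force much of its combinatorics, and the cyclic polytopes have this property. For $m>d$, the \emph{cyclic polytope} $C(m,d)$ is the convex hull of the points $(t_i,t_i^2,\dots,t_i^d)\in\mathbb R^d$ for real numbers $t_1<\dots<t_m$; its $f$-vector does not depend on the $t_i$. Any $d+1$ of these points are affinely independent, so all proper faces are simplices. Put $\delta=\lfloor d/2\rfloor$. Every set $X$ of at most $\delta$ of the points is the vertex set of a face, because the polynomial $\prod_{i\in X}(t-t_i)^2$ has degree at most $d$, hence defines an affine function on $\mathbb R^d$, and this function vanishes on $X$ and is positive at the other points. After an interior point is moved to the origin, the polar polytope has faces of dimension $d-k$ that correspond, reversing inclusion, to the faces of dimension $k-1$ of $C(m,d)$. A facet of $C(m,d)$ is a simplex with $d$ faces of dimension $d-2$, so the polar is simple, and its $f$-vector satisfies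
\begin{equation}\label{eq:polar}
2f_1=df_0,\qquad f_{d-k}=\binom mk\quad(1\le k\le\delta).
\end{equation}

\begin{theorem}\label{thm:main}
Let $d\ge8$ be even or $d\ge13$ be odd. The $f$-vector of the simple $d$-polytope polar to $C(d+4,d)$ is not the $f$-vector of $\mathcal L_s(F)$ for any $n$, $s$ and $F$.
\end{theorem}

The smallest example is the simple $8$-polytope with $12$ facets polar to $C(12,8)$. No genericity of $F$ is assumed. Beyond the examples in the text, we make no claim about which other $f$-vectors are realized.

The obstruction is that the power sums cut the orthant of gaps in a rigid way. The gap vectors of two polynomials of one slice differ by a vector with at least $s-1$ sign changes (Section~\ref{sec:strata}). This is enough to let the vectors $V_j=(-1)^j(1,t_j,\dots,t_j^{d-1})$, where $d=n-s$, act as normals to the ``facets'' $x_j=x_{j+1}$, although the slice is curved (Section~\ref{sec:cones}). If $2f_1=df_0$, the cones spanned by these vectors form a complete simplicial fan, the analogue of the normal fan of a simple polytope (Section~\ref{sec:fan}). The second equation in \eqref{eq:polar} says that this fan has $d+4$ rays, any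 $\delta$ of which span a cone. The linear dependencies among $d+4$ vectors on a signed moment curve are governed by the signs of cubic polynomials, and a cubic changes sign too rarely for such a fan to exist (Section~\ref{sec:neighborly}). Section~\ref{sec:proof} assembles the proof.

\section{Gaps and strata}\label{sec:strata}

Fix $n$ and $s$, put $d=n-s$, and write $[k]=\{1,\dots,k\}$. The ordered roots $x_1\le\dots\le x_n$ of a hyperbolic polynomial $G$ depend continuously on its coefficients and conversely, so we pass freely between $G$ and its root vector. The \emph{gaps} and the \emph{zero set} of $G$ are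
\[
q_j(G)=x_{j+1}-x_j\ge0\quad(1\le j\le n-1),\qquad Z(G)=\{j:q_j(G)=0\}.
\]
The zero set determines the composition and conversely, and $G$ has $l=n-|Z(G)|$ distinct roots. For $Z\subset[n-1]$ we write
\[
\mathcal H^Z(F)=\{G\in\mathcal H_s(F):Z(G)=Z\},\qquad S^Z(F)=\{G\in\mathcal H_s(F):Z(G)\supseteq Z\}.
\]
The sets $\mathcal H^Z(F)$ are the strata. If $s\ge2$, then $p_2$ is fixed, so $\mathcal H_s(F)$ and the closed subsets $S^Z(F)$ are compact. For the same reason, if $F^{(k)}\to F$ and $G^{(k)}\in S^Z(F^{(k)})$, then a subsequence of $G^{(k)}$ converges to an element of $S^Z(F)$.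

The first lemma is the only global information on slices that we use. For the endpoints of the segment $T^3-3T+c$ the gap vectors are $(3,0)$ and $(0,3)$, and their difference has $s=2$ entries of alternating sign.

\begin{lemma}\label{lem:alt}
Let $G\ne G'$ be elements of $\mathcal H_s(F)$ and $D_j=q_j(G)-q_j(G')$. There are indices $j_0<\dots<j_{s-1}$ such that the numbers $D_{j_0},\dots,D_{j_{s-1}}$ are nonzero and alternate in sign. In particular $D$ has at least $s$ nonzero entries.
\end{lemma}

\begin{proof}
Let $M(u)$ and $M'(u)$ be the numbers of roots $\le u$ of $G$ and $G'$, counted with multiplicity, and let $h=M-M'$. This is a right-continuous step function with compact support, and $h\not\equiv0$. For a polynomial $\varphi$ and large $R$, the integral of $\varphi'$ from $x_i$ to $R$ is $\varphi(R)-\varphi(x_i)$, so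
\[
\int h\varphi'\,du=-\sum_{i=1}^n\bigl(\varphi(x_i)-\varphi(x_i')\bigr).
\]
The right side vanishes if $\deg\varphi\le s$, since the power sums $p_1,\dots,p_s$ of $G$ and $G'$ agree. Thus $h$ is orthogonal to all polynomials of degree at most $s-1$. If $h$ had at most $s-1$ sign changes, a polynomial $g\ne0$ of degree at most $s-1$ with a simple root at each sign change would satisfy $hg\ge0$, and $\int hg=0$ would force $h\equiv0$. Hence there are $u_0<\dots<u_s$ at which $h$ is nonzero with alternating signs.

We transfer these signs first to the differences $e_k=x_k-x_k'$ of the roots and then to the differences of the gaps. Let $k_i=\max(M(u_i),M'(u_i))$. If $h(u_i)>0$, then $k_i=M(u_i)>M'(u_i)$, so $x_{k_i}\le u_i<x'_{k_i}$ and $e_{k_i}<0$. Exchanging $G$ and $G'$, we get $e_{k_i}>0$ if $h(u_i)<0$. Moreover $k_i<k_{i+1}$: if $h(u_i)>0>h(u_{i+1})$, then $k_{i+1}=M'(u_{i+1})>M(u_{i+1})\ge M(u_i)=k_i$, and the other case follows by the same exchange. So $e_{k_0},\dots,e_{k_s}$ alternate in sign, and therefore the $s$ differences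
\[
e_{k_{i+1}}-e_{k_i}=\sum_{j=k_i}^{k_{i+1}-1}D_j\qquad(i=0,\dots,s-1)
\]
are nonzero and alternate in sign. Choose $j_i$ in the range of the $i$-th sum such that $D_{j_i}$ has the sign of the sum.
\end{proof}

\begin{lemma}\label{lem:strata}
Let $Z\subset[n-1]$ and $l=n-|Z|$.
\begin{enumerate}
\item[(a)] If $l\ge s$, then $\mathcal H^Z(F)$ is empty or a manifold of dimension $l-s$. In the coordinates $y_1<\dots<y_l$ given by the distinct roots, its tangent space is the kernel of the $s\times l$ matrix $J=(k\mu_iy_i^{k-1})_{k,i}$, any $s$ columns of which are independent.
\item[(b)] If $l\le s$, then $\mathcal H^Z(F)$ has at most one point.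
\item[(c)] If $l\ge s$, $G\in\mathcal H^Z(F)$ and $Y\subset Z$, then there are $G'\in\mathcal H^Y(F)$ arbitrarily close to $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrix $J$ is the Jacobian of $(p_1,\dots,p_s)$, where $p_k=\sum_i\mu_iy_i^k$. Up to nonzero factors in rows and columns, any $s$ of its columns form a Vandermonde matrix with distinct nodes. So the stratum is a level set of a submersion. The same computation with $l$ in place of $s$ shows that $y\mapsto(p_1,\dots,p_l)$ has invertible Jacobian, so the passage from $y$ to the coefficients is an embedding and preserves the dimension.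

(b) For two points of the stratum, $D$ is supported on the $n-1-|Z|=l-1<s$ indices outside $Z$, which contradicts Lemma~\ref{lem:alt}.

(c) The roots of $G$ fall into $l$ clusters of equal roots. On the space $\mathbb R^n$ of root vectors take as linear coordinates the first root $w_i$ of each cluster and the gaps $q_z$, $z\in Z$. At $G$ all these gaps vanish, so the derivatives of $p_1,\dots,p_s$ with respect to the $w_i$ form the matrix $J$, of rank $s$. By the implicit function theorem, $s$ of the $w_i$ can be solved for in terms of the other coordinates near $G$. Keep the remaining $w_i$ fixed, put $q_z=0$ for $z\in Y$, and let $q_z>0$ be small for $z\in Z\setminus Y$. The gaps between different clusters stay positive, so the resulting polynomial has zero set $Y$.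
\end{proof}

So a nonempty stratum has dimension $\max(l-s,0)=\max(d-|Z|,0)$. Let
\[
\Delta(F)=\{Z\subset[n-1]:|Z|\le d,\ \mathcal H^Z(F)\ne\emptyset\}.
\]
By Lemma~\ref{lem:strata}(c), $\Delta(F)$ is closed under taking subsets, and
\begin{equation}\label{eq:count}
f_{d-k}=\#\{Z\in\Delta(F):|Z|=k\}\qquad(0\le k\le d-1).
\end{equation}
The $0$-dimensional strata are single points, namely the $G\in\mathcal H_s(F)$ with $|Z(G)|\ge d$; we call them \emph{vertices}. The range in \eqref{eq:count} excludes $k=d$ because a vertex may have $|Z(G)|>d$. At such a vertex part (c) of the lemma is not available, and this is the main difficulty of Section~\ref{sec:fan}.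

Next we show that a one-dimensional stratum is an open arc between two distinct vertices, as an edge of a polytope is.

\begin{lemma}\label{lem:edge}
Let $s\ge2$, $d\ge1$, $|Y|=d-1$ and $[n-1]\setminus Y=\{c_1<\dots<c_s\}$. Then $q_{c_1}$ is injective on $S^Y(F)$, and $S^Y(F)\setminus\mathcal H^Y(F)$ has at most two points. If $\mathcal H^Y(F)\ne\emptyset$, then $q_{c_1}$ maps $S^Y(F)$ onto a compact interval of positive length, and $S^Y(F)\setminus\mathcal H^Y(F)$ consists of the two preimages of the endpoints.
\end{lemma}

\begin{proof}
Write $S^Y$, $\mathcal H^Y$ and $q=q_{c_1}$. For distinct $G,G'\in S^Y$ the vector $D$ is supported on the $s$ indices $c_i$, so by Lemma~\ref{lem:alt} it is nonzero and alternating on all of them. This gives injectivity. It also shows that $q_{c_i}(G')-q_{c_i}(G)$ has the sign of $q(G')-q(G)$ for odd $i$ and the opposite sign for even $i$. Let $G\in S^Y\setminus\mathcal H^Y$, say $q_{c_i}(G)=0$. Then $q_{c_i}(G')>q_{c_i}(G)$ for all other $G'\in S^Y$, so $G$ minimizes $q$ on $S^Y$ if $i$ is odd and maximizes it if $i$ is even. Hence $S^Y\setminus\mathcal H^Y$ contains at most the minimizer and the maximizer of $q$.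

Let $\mathcal H^Y\ne\emptyset$ and let $I=q(S^Y)$, a compact set because $s\ge2$. The stratum $\mathcal H^Y$ is a $1$-manifold, and a continuous injective function on an open arc is strictly monotone, so $q(\mathcal H^Y)$ is open in $\mathbb R$. It therefore contains neither $\min I$ nor $\max I$, and with the first paragraph we get $q(\mathcal H^Y)=I\cap(\min I,\max I)$. This set is nonempty, open, and closed in the interval $(\min I,\max I)$, so it is the whole interval.
\end{proof}

\begin{example}\label{ex:quintic}
Let $F=T(T^2-1)^2$, $n=5$, $s=3$, $d=2$. The slice is given by $p_1=0$, $p_2=4$, $p_3=0$. We determine its vertices. The roots $(-1,-1,0,1,1)$ and $(-\sqrt2,0,0,0,\sqrt2)$ give the zero sets $\{1,4\}$ and $\{2,3\}$. For roots $(a,b,b,c,c)$ with $a=-2(b+c)$ we have $p_3=-6(b+c)(b^2+3bc+c^2)$. This vanishes for $b=-\vartheta c$ with $\vartheta=(3-\sqrt5)/2$ and $c>0$, and $a<b$ holds since $\vartheta<2/3$; scaling to $p_2=4$ gives a vertex with zero set $\{2,4\}$. The reflection $x\mapsto-x$ gives $\{1,3\}$. For roots $(a,a,a,b,c)$ with $p_1=0$ and $a<b<c$ we have $b+c=3|a|>0$ and $b^3+c^3\ge(b+c)^3/4>3|a|^3$, so $p_3>0$; this excludes $\{1,2\}$,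 and by reflection $\{3,4\}$. With two distinct roots, $-(5-k)u$ of multiplicity $k$ and $ku$ of multiplicity $5-k$, we get $p_3=k(5-k)\bigl(k^2-(5-k)^2\bigr)u^3\ne0$, and a fivefold root gives $p_2=0$. So there are four vertices, $\Delta(F)$ contains all four singletons, and the $f$-vector is $(4,4,1)$; see the left half of Figure~\ref{fig:quad}.
\end{example}

\section{Cones on the alternating moment curve}\label{sec:cones}

If the slice were the intersection of the orthant of gaps with an affine space of dimension $d$, the differences $D$ would lie in a linear subspace $L\subset\mathbb R^{n-1}$, and the facet normals would be the coordinate functions restricted to $L$. Lemma~\ref{lem:alt} suggests a model for $L$. Fix $t_1<\dots<t_{n-1}$. For a polynomial $g$ of degree at most $d-1$ that vanishes at no $t_j$, the sequence $g(t_j)$ has at most $d-1$ sign changes, so the sequence $(-1)^jg(t_j)$ has at least $(n-2)-(d-1)=s-1$, exactly the bound of the lemma. The coordinate functions on this model are $g\mapsto(-1)^jg(t_j)$. With $v(t)=(1,t,\dots,t^{d-1})\in\mathbb R^d$ they are represented by the vectors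
\[
V_j=(-1)^jv(t_j)\qquad(1\le j\le n-1).
\]
For $Z\subset[n-1]$ let $\operatorname{pos}V_Z$ be the set of nonnegative combinations of the $V_j$, $j\in Z$, with $\operatorname{pos}V_\emptyset=\{0\}$. To $G\in\mathcal H_s(F)$ we attach the cone $K(G)=\operatorname{pos}V_{Z(G)}$, the substitute for the normal cone of the slice at $G$.

We recall the language of polyhedral cones $K\subset\mathbb R^d$. The cone $K$ is \emph{pointed} if it contains no line, and \emph{simplicial} if it is generated by independent vectors. A \emph{face} of $K$ is $K$ itself or its intersection with a supporting hyperplane; a \emph{facet} is a face of codimension one and a \emph{ray} is a face of dimension one of a pointed cone. We use the following textbook facts.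
\begin{enumerate}
\item[(C1)] A face of $K$ is generated by the generators of $K$ that it contains. A convex cone $W\subset K$ is a face if and only if $u,w\in K$ and $u+w\in W$ imply $u,w\in W$.
\item[(C2)] A pointed $d$-dimensional cone has at least $d$ facets, with equality if and only if it is simplicial.
\end{enumerate}
A \emph{fan} is a finite set $\Sigma$ of pointed cones that contains all faces of its members and in which any two members intersect in a common face. It is \emph{complete} if the cones cover $\mathbb R^d$, and \emph{simplicial} if all cones are simplicial.
\begin{enumerate}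
\item[(C3)] If a cone of a fan contains a point of the relative interior of another cone, it contains that cone as a face.
\item[(C4)] In a complete fan the maximal cones have dimension $d$, and every cone of dimension $d-1$ lies in exactly two of them.
\end{enumerate}

The facts on the moment curve that we need hold for arbitrary signs.

\begin{lemma}\label{lem:moment}
Let $t_1<\dots<t_m$, $\varepsilon_j\in\{\pm1\}$ and $V_j=\varepsilon_jv(t_j)\in\mathbb R^d$.
\begin{enumerate}
\item[(a)] Any $d$ of the $V_j$ are independent. In particular a hyperplane through the origin contains at most $d-1$ of them.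
\item[(b)] For $k_0<\dots<k_d$ there is, up to a factor, one dependency $\sum_ic_{k_i}V_{k_i}=0$. Its coefficients are nonzero, and $c_{k_i}$ has the sign of $\eta\,\varepsilon_{k_i}(-1)^i$ with $\eta=\pm1$ independent of $i$.
\item[(c)] If $|\sigma|=d$ and $\theta>t_m$, then $v(\theta)=\sum_{j\in\sigma}L_jv(t_j)$, where $L_j$ is nonzero of sign $(-1)^{\#\{i\in\sigma\,:\,i>j\}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the Vandermonde determinant. For (c), Lagrange interpolation at the nodes $t_j$, $j\in\sigma$, gives $g(\theta)=\sum_jL_jg(t_j)$ for $\deg g\le d-1$, with $L_j=\prod_{i\in\sigma\setminus j}(\theta-t_i)/(t_j-t_i)$; apply this to $g=1,t,\dots,t^{d-1}$. For (b), interpolate the same $g$ at the $d+1$ nodes $t_{k_i}$ and compare the coefficients of $t^d$. This gives $\sum_ia_iv(t_{k_i})=0$ with $a_i=\prod_{h\ne i}(t_{k_i}-t_{k_h})^{-1}$, of sign $(-1)^{d-i}$. Uniqueness follows from (a).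
\end{proof}

The next lemma says that the cones $K(G)$ overlap as little as normal cones do. A violation would give a dependency among the $V_j$ whose signs are opposite to those of $D$; by Lemma~\ref{lem:moment}(b) this makes $(-1)^jD_j$ change sign often, and then $D$ itself cannot change sign often enough.

\begin{lemma}\label{lem:unique}
Let $d\ge1$, $V_j=(-1)^jv(t_j)$, and let $G\ne G'$ be elements of $\mathcal H_s(F)$. If $\lambda,\lambda'\in\mathbb R^{n-1}_{\ge0}$ are supported on $Z(G)$ and $Z(G')$ respectively and $\sum_j\lambda_jV_j=\sum_j\lambda_j'V_j$, then $\lambda=\lambda'$.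
\end{lemma}

\begin{proof}
Suppose that $\mu=\lambda-\lambda'\ne0$. We first reduce $\mu$ to a dependency on $d+1$ vectors without creating new signs. Call a dependency $c$ of the $V_j$ \emph{conformal} if every nonzero $c_j$ has the sign of $\mu_j$. The vector $\mu$ is conformal, so there is a conformal $c\ne0$ of minimal support. By Lemma~\ref{lem:moment}(a) its support has at least $d+1$ elements. If it had more, let $c'\ne0$ be a dependency on $d+1$ of them, with the sign chosen such that $c_jc_j'>0$ for some $j$, and let $\rho=\min\{c_j/c_j':c_jc_j'>0\}$. Every entry of $c-\rho c'$ is zero or has the sign of $c_j$; the entry where the minimum is attained is zero; and the entries outside the support of $c'$ are unchanged. So $c-\rho c'$ is a nonzero conformal dependency of smaller support, which is impossible.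

Let $k_0<\dots<k_d$ be the support of $c$. If $c_j>0$, then $\lambda_j>0$, so $q_j(G)=0$ and $D_j\le0$, with $D$ as in Lemma~\ref{lem:alt}. If $c_j<0$, then $\lambda'_j>0$, so $q_j(G')=0$ and $D_j\ge0$. By Lemma~\ref{lem:moment}(b) this means $\eta(-1)^{k_i+i}D_{k_i}\le0$ for all $i$. Replace the zero entries of $D$ by nonzero numbers, at the $k_i$ such that these inequalities become strict and elsewhere arbitrarily, and call the result $D'$. The sequence $(-1)^jD_j'$ alternates along $k_0,\dots,k_d$, so it has at least $d$ sign changes, and $D'$ has at least $s-1$ sign changes by Lemma~\ref{lem:alt}. At each of the $n-2$ pairs $(j,j+1)$ exactly one of the two sequences changes sign. Hence $n-2\ge d+s-1=n-1$, a contradiction.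
\end{proof}

\begin{corollary}\label{cor:face}
For $G\ne G'$ in $\mathcal H_s(F)$ the cones $K(G)$ and $K(G')$ are pointed, and
\[
K(G)\cap K(G')=\operatorname{pos}V_{Z(G)\cap Z(G')}
\]
is a face of both. In particular $\operatorname{pos}V_Z\cap\operatorname{pos}V_{Z'}=\operatorname{pos}V_{Z\cap Z'}$ for all $Z,Z'\in\Delta(F)$.
\end{corollary}

\begin{proof}
Put $W=Z(G)\cap Z(G')$. For a point of $K(G)\cap K(G')$ the common coefficient vector $\lambda=\lambda'$ of Lemma~\ref{lem:unique} is supported on $W$, which gives the formula. Let $u=\sum\alpha_jV_j$ and $w=\sum\beta_jV_j$ with $\alpha,\beta\ge0$ supported on $Z(G)$. If $u+w=0$, the lemma with $\lambda'=0$ gives $\alpha+\beta=0$, so $u=0$ and $K(G)$ is pointed. If $u+w\in\operatorname{pos}V_W$, then $u+w$ has a representation supported on $W\subset Z(G')$, and the lemma shows that $\alpha+\beta$ is supported on $W$. Then $u,w\in\operatorname{pos}V_W$, and (C1) applies. The roles of $G$ and $G'$ are symmetric.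
\end{proof}

\begin{example}\label{ex:cones}
Let $n=5$, $s=3$ and $(t_1,\dots,t_4)=(-3,-1,1,3)$, so that $V_1=(-1,3)$, $V_2=(1,-1)$, $V_3=(-1,-1)$, $V_4=(1,3)$. The counterclockwise order of these vectors is $V_4,V_1,V_3,V_2$, and the four cones between consecutive vectors are the cones $K(G)$ of the four vertices in Example~\ref{ex:quintic}; see Figure~\ref{fig:quad}. Now take instead the slice through the polynomial $G$ with roots $(-2,-2,-2,3,3)$. Here $Z(G)=\{1,2,4\}$ has more than $d=2$ elements. Since $V_4=2V_1+3V_2$, we have $K(G)=\operatorname{pos}(V_1,V_2)$, and Lemma~\ref{lem:unique} shows that no element of this slice has zero set $\{4\}$. So the subsets of $Z(G)$ need not belong to $\Delta(F)$, and not every $V_j$ need be a ray.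
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[thick] (0,1.6)--(-1.6,0)--(0,-1.6)--(1.6,0)--cycle;
\fill (0,1.6) circle (2pt) node[above] {$\{1,4\}$};
\fill (-1.6,0) circle (2pt) node[left] {$\{1,3\}$};
\fill (0,-1.6) circle (2pt) node[below] {$\{2,3\}$};
\fill (1.6,0) circle (2pt) node[right] {$\{2,4\}$};
\node at (-1.15,1.1) {$\{1\}$}; \node at (1.15,1.1) {$\{4\}$};
\node at (-1.15,-1.1) {$\{3\}$}; \node at (1.15,-1.1) {$\{2\}$};
\node at (0,0) {$\emptyset$};
\begin{scope}[xshift=7cm,yshift=-0.6cm]
\draw[->,thick] (0,0)--(-0.8,2.4) node[left] {$V_1$};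
\draw[->,thick] (0,0)--(0.8,2.4) node[right] {$V_4$};
\draw[->,thick] (0,0)--(-1.1,-1.1) node[left] {$V_3$};
\draw[->,thick] (0,0)--(1.1,-1.1) node[right] {$V_2$};
\node at (0,2.6) {$\{1,4\}$}; \node at (-1.4,0.4) {$\{1,3\}$};
\node at (0,-1.1) {$\{2,3\}$}; \node at (1.4,0.4) {$\{2,4\}$};
\end{scope}
\end{tikzpicture}
\caption{Left: the strata of the slice $\mathcal H_3(T(T^2-1)^2)$, drawn schematically; each is labeled by the set of $j$ with $x_j=x_{j+1}$. Right: the directions of the vectors $V_j=(-1)^j(1,t_j)$ for $t=(-3,-1,1,3)$. The label of each vertex on the left spans a two-dimensional cone on the right, and these four cones cover the plane.}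
\label{fig:quad}
\end{figure}

\section{The fan of a slice}\label{sec:fan}

Throughout this section $s\ge2$, $d=n-s\ge2$, and $V_j=(-1)^jv(t_j)$. Corollary~\ref{cor:face} says that the cones of the vertices fit together. It remains to show that they cover $\mathbb R^d$ and are simplicial. We treat first the slices without vertices of excess multiplicity. Call $F$ \emph{nondegenerate} if every element of $\mathcal H_s(F)$ has at least $s$ distinct roots, that is, if every zero set belongs to $\Delta(F)$.

\begin{lemma}\label{lem:generic}
If $F$ is nondegenerate, the cones $\operatorname{pos}V_Z$ with $Z\in\Delta(F)$, $|Z|=d$, cover $\mathbb R^d$.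
\end{lemma}

\begin{proof}
\emph{There is such a cone.} Let $G\in\mathcal H_s(F)$ have the smallest number $l$ of distinct roots and put $Z=Z(G)$. By minimality $\mathcal H^Z(F)=S^Z(F)$, so this stratum is compact and $y_1$ attains a maximum on it. Suppose $l\ge s+1$. The first $s+1$ columns of the matrix $J$ in Lemma~\ref{lem:strata}(a) are dependent and any $s$ of them are independent, so at every point there is a tangent vector with nonzero first entry. Then $y_1$ has no critical point on the stratum, a contradiction. Hence $l=s$ and $|Z|=d$.

\emph{Each facet has a cone on either side.} Let $Z\in\Delta(F)$, $|Z|=d$, and let $Y\subset Z$ have $d-1$ elements. Then $Y\in\Delta(F)$, so $S^Y(F)\setminus\mathcal H^Y(F)$ has exactly two points by Lemma~\ref{lem:edge}. Their zero sets contain $Y$ properly and have at most $d$ elements, so they are $d$-sets, and they are different by Lemma~\ref{lem:strata}(b). One of them is $Z$; call the other $Z'$. The cones of $Z$ and $Z'$ intersect in $\operatorname{pos}V_Y$ by Corollary~\ref{cor:face}. Near a relative interior point $w$ of $\operatorname{pos}V_Y$ each of them fills one side of the hyperplane spanned by $V_Y$.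 Their intersection has no interior, so these sides are opposite, and the two cones together contain a neighborhood of $w$.

\emph{Covering.} Let $C$ be the union of the $d$-dimensional cones, a closed set, and let $B$ be the union of the spans $E$ of all $(d-2)$-subsets of the $V_j$. The set $\mathbb R^d\setminus B$ is dense, and it is connected: two of its points $x,y$ are joined through any point $z$ outside the finitely many proper subspaces $E+\mathbb Rx$ and $E+\mathbb Ry$, since the segments from $x$ and from $y$ to $z$ avoid $B$. A point of $C\setminus B$ lies in the interior of a $d$-dimensional cone or in the relative interior of one of its facets, so it is an interior point of $C$. Thus $C\setminus B$ is nonempty, open and closed in $\mathbb R^d\setminus B$. Hence $C\supset\mathbb R^d\setminus B$, and $C=\mathbb R^d$.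
\end{proof}

\begin{lemma}\label{lem:approx}
A hyperbolic polynomial $G_0$ with $n$ distinct roots is a limit of nondegenerate polynomials.
\end{lemma}

\begin{proof}
The values of $(p_1,\dots,p_s)$ at polynomials with at most $s-1$ distinct roots form a null set in $\mathbb R^s$, since they lie in finitely many smooth images of spaces $\mathbb R^l$ with $l<s$. The map from root vectors to $(p_1,\dots,p_s)$ is a submersion at $G_0$, so the image of every neighborhood of $G_0$ contains an open set, hence a value outside the null set. A preimage of this value is nondegenerate.
\end{proof}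

For a degenerate $F$ the cone of a vertex need not be simplicial. For $G=(T^2-1)^3$ and $s=d=3$ the zero set is $\{1,2,4,5\}$, and by Lemma~\ref{lem:moment}(b) the only dependency has the form $c_1V_1+c_2V_2=c_4V_4+c_5V_5$ with $c_j>0$. So none of the four vectors lies in the cone of the other three, and the pointed cone $K(G)$ has four rays. The equation $2f_1=df_0$, which a simple polytope satisfies, excludes this behavior by a double count. The count needs that every facet of $K(G)$ comes from an edge of the slice, and we obtain this edge as a limit of edges of nearby nondegenerate slices.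

\begin{proposition}\label{prop:fan}
Let $s\ge2$ and $d=n-s\ge2$. Suppose that $\mathcal H_s(F)$ contains a polynomial $G_0$ with $n$ distinct roots and that the $f$-vector of $\mathcal L_s(F)$ satisfies $2f_1=df_0$. Let $U=\{j:\{j\}\in\Delta(F)\}$. Then there is a complete simplicial fan $\Sigma$ in $\mathbb R^d$ whose rays are exactly those spanned by the $V_j$, $j\in U$, and $\operatorname{pos}V_X\in\Sigma$ for every $X\in\Delta(F)$ with $|X|\le d-1$.
\end{proposition}

\begin{proof}
\emph{Step 1: approximation.} Choose nondegenerate $F^{(k)}\to G_0$ by Lemma~\ref{lem:approx}, and note that $\mathcal H_s(G_0)=\mathcal H_s(F)$. Pass to a subsequence such that $\Delta(F^{(k)})=\Delta^*$ is constant and such that, for each $d$-set $\sigma\in\Delta^*$, the unique polynomial $G^{(k)}_\sigma\in\mathcal H_s(F^{(k)})$ with zero set $\sigma$ converges. Its limit $G_\sigma$ lies in $S^\sigma(F)$, so it is a vertex of $\mathcal H_s(F)$, and $\operatorname{pos}V_\sigma\subset K(G_\sigma)$. From now on $\sigma,\sigma'$ denote $d$-sets of $\Delta^*$.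

\emph{Step 2: the cones of the vertices.} For a vertex $G$ the cone $K(G)$ has dimension $d$ by Lemma~\ref{lem:moment}(a), and it is pointed by Corollary~\ref{cor:face} applied to $G$ and $G_0\ne G$. By Lemma~\ref{lem:generic} the cones $\operatorname{pos}V_\sigma$ cover $\mathbb R^d$, hence so do the $K(G)$. For vertices $G\ne G'$ we have
\begin{equation}\label{eq:small}
|Z(G)\cap Z(G')|\le d-1,
\end{equation}
since otherwise $D$ would be supported on at most $n-1-d=s-1$ indices, against Lemma~\ref{lem:alt}. So $K(G)\cap K(G')$ has empty interior. As $K(G')$ is the closure of its interior, $K(G')$ does not meet the interior of $K(G)$. Therefore the interior of $K(G)$ is covered by the cones $\operatorname{pos}V_\sigma$ with $G_\sigma=G$, and taking closures gives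
\begin{equation}\label{eq:subdiv}
K(G)=\bigcup_{G_\sigma=G}\operatorname{pos}V_\sigma .
\end{equation}

\emph{Step 3: every facet comes from an edge.} Let $K(G)\cap H$ be a facet, $H$ a hyperplane. By (C1) it equals $\operatorname{pos}V_Y$ with $Y=\{j\in Z(G):V_j\in H\}$. The vectors $V_j$, $j\in Y$, span $H$, and $H$ contains at most $d-1$ of all the $V_j$. So $|Y|=d-1$, and $H$ contains no $V_j$ with $j\notin Y$. We claim that $Y\in\Delta(F)$.

If $W\subset[n-1]$, $|W|\le d-1$ and $W\ne Y$, then $V_W$ does not span $H$, so the span of $V_W$ meets $H$ in a subspace of dimension at most $d-2$. Hence there is a point $x$ of the facet such that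
\begin{equation}\label{eq:genericx}
x\in\operatorname{pos}V_W,\ |W|\le d-1\quad\text{implies}\quad W=Y.
\end{equation}
The point $x$ is a limit of points outside $K(G)$, which lie in finitely many other closed cones. So $x\in K(G')$ for a vertex $G'\ne G$. By \eqref{eq:subdiv} there are $\sigma,\sigma'$ with $G_\sigma=G$, $G_{\sigma'}=G'$ and $x\in\operatorname{pos}V_\sigma\cap\operatorname{pos}V_{\sigma'}$. Corollary~\ref{cor:face} for $F^{(k)}$ gives $x\in\operatorname{pos}V_{\sigma\cap\sigma'}$. Since $\sigma\ne\sigma'$, \eqref{eq:genericx} yields $\sigma\cap\sigma'=Y$. In particular $Y\in\Delta^*$, and $G,G'\in S^Y(F)$.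

Let $q=q_{c_1}$ be as in Lemma~\ref{lem:edge}. By that lemma $q(S^Y(F^{(k)}))$ is an interval; it contains $q(G^{(k)}_\sigma)$ and $q(G^{(k)}_{\sigma'})$, which converge to $q(G)$ and $q(G')$. These limits are different because $q$ is injective on $S^Y(F)$. Let $\gamma$ lie strictly between them. For large $k$ there is a polynomial in $S^Y(F^{(k)})$ with $q=\gamma$, and a subsequence converges to an element of $S^Y(F)$ with $q=\gamma$. So $S^Y(F)$ is infinite. Since $S^Y(F)\setminus\mathcal H^Y(F)$ has at most two points, $\mathcal H^Y(F)\ne\emptyset$, which proves the claim.

\emph{Step 4: the double count.} Consider the pairs $(G,Y)$ where $G$ is a vertex and $\operatorname{pos}V_Y$ is a facet of $K(G)$ as in Step~3. By (C2) there are at least $df_0$ pairs. In each pair $Y$ is one of the $f_1$ sets in $\Delta(F)$ with $d-1$ elements, by Step~3 and \eqref{eq:count}, and $G\in S^Y(F)\setminus\mathcal H^Y(F)$. By Lemma~\ref{lem:edge} each $Y$ occurs in at most two pairs. Since $2f_1=df_0$, every $K(G)$ has exactly $d$ facets and is simplicial. By (C1) a ray of $K(G)$ is spanned by some $V_j$ with $j\in Z(G)$. As $d\ge2$, it lies in a facet $\operatorname{pos}V_Y$;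 then $V_j\in H$, so $j\in Y\in\Delta(F)$ and $j\in U$.

\emph{Step 5: the fan.} Let $\Sigma$ be the set of all faces of the cones $K(G)$, $G$ a vertex. Let $A$ be a face of $K(G)$, let $A'$ be a face of $K(G')$, and let $W=K(G)\cap K(G')$, a face of both cones by Corollary~\ref{cor:face}. Then $A\cap W$ and $A'\cap W$ are faces of $W$, so their intersection $A\cap A'$ is a face of $W$, hence of $K(G)$ and of $K(G')$, hence of $A$ and of $A'$. So $\Sigma$ is a fan. It is complete and simplicial, and its rays are among those spanned by the $V_j$, $j\in U$.

Let $X\in\Delta(F)$ with $|X|\le d-1$ and choose $G_X$ with $Z(G_X)=X$. The point $\sum_{j\in X}V_j$ lies in $K(G)$ for some vertex $G$, and $G\ne G_X$ because $G_X$ is not a vertex. Lemma~\ref{lem:unique} for $G_X$ and $G$ gives $X\subset Z(G)$, and Corollary~\ref{cor:face} shows that $\operatorname{pos}V_X$ is a face of $K(G)$. So $\operatorname{pos}V_X\in\Sigma$. Since $d\ge2$, this applies to $X=\{j\}$ for every $j\in U$.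
\end{proof}

\section{Neighborly fans on signed moment curves}\label{sec:neighborly}

The set $U$ can be a proper subset of $[n-1]$, as Example~\ref{ex:cones} shows, and $n$ is not bounded in terms of the $f$-vector. So the signs $(-1)^j$, $j\in U$, are not under control, and we have to allow arbitrary signs.

\begin{theorem}\label{thm:nofan}
Let $d\ge8$ be even or $d\ge13$ be odd, $\delta=\lfloor d/2\rfloor$ and $m=d+4$. Let $t_1<\dots<t_m$, $\varepsilon_j\in\{\pm1\}$ and $V_j=\varepsilon_jv(t_j)\in\mathbb R^d$. There is no complete simplicial fan with rays spanned by $V_1,\dots,V_m$ in which every subset of $[m]$ with at most $\delta$ elements spans a cone.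
\end{theorem}

Put $r=2$ for even $d$ and $r=3$ for odd $d$. Then
\[
d=2\delta+r-2,\qquad m=2\delta+r+2,
\]
and the hypothesis on $d$ says exactly that $\delta\ge2r$. Some lower bound on $d$ is needed: for $d=2$ and $\varepsilon_j=(-1)^j$, the vectors $V_1,V_2,V_3$ have a dependency with positive coefficients by Lemma~\ref{lem:moment}(b), so consecutive rays among $V_1,\dots,V_6$ span a complete fan with six rays, and $\delta=1$.

For the rest of the section we suppose that such a fan $\Sigma$ exists. A cone of $\Sigma$ is spanned by its rays, so we identify it with a subset of $[m]$, called a \emph{face}. Subsets of faces are faces. The maximal faces have $d$ elements, and it is more economical to work with their complements, which have four. Let $\mathcal T$ be the set of these complements.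

\subsection{Three rules}

Put $\omega_j=(-1)^j\varepsilon_j$, so that $\omega$ measures the deviation of $\varepsilon$ from the alternating sequence. For a $3$-set $H\subset[m]$ let $\psi_H(x)=\prod_{h\in H}(x-h)$, and for $j\in[m]\setminus H$ call the sign of $\omega_j\psi_H(j)$ the \emph{$H$-sign} of $j$. Up to a common factor $\pm1$, the $H$-signs are the signs of the coefficients in the dependency on the $d+1$ vectors $V_j$, $j\notin H$. Indeed, $j$ has position $j-\#\{h\in H:h<j\}$ in $[m]\setminus H$, so by Lemma~\ref{lem:moment}(b) its coefficient has sign $\pm\,\omega_j(-1)^{\#\{h\in H\,:\,h<j\}}$, and $\psi_H(j)$ has sign $(-1)^{3-\#\{h\in H\,:\,h<j\}}$.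

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(a)] \emph{(Majority.)} If $\tau\in\mathcal T$, $e\in\tau$ and $H=\tau\setminus e$, then at least $\delta+1$ elements of $[m]\setminus H$, counting $e$, have the same $H$-sign as $e$.
\item[(b)] \emph{(Exchange.)} If $\tau\in\mathcal T$ and $y\notin\tau$, there is $f\in\tau$ with $(\tau\cup y)\setminus f\in\mathcal T$.
\item[(c)] The sequence $\omega_1,\dots,\omega_m$ has at most three sign changes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $E\ni e$ be the set of these elements and $E'$ its complement in $[m]\setminus H$. Suppose $|E|\le\delta$. Then $E$ is a face by neighborliness. The set $E'$ is nonempty since $d+1>\delta$, and it is a face since it lies in the maximal face $[m]\setminus\tau$. The dependency reads $\sum_{j\in E}|c_j|V_j=\sum_{j\in E'}|c_j|V_j$ with all $c_j\neq0$. This point lies in the relative interiors of the cones of $E$ and of $E'$, so $E=E'$ by (C3), which is absurd for disjoint nonempty sets.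

(b) By (C4) the face $[m]\setminus(\tau\cup y)$ with $d-1$ elements lies in a second maximal face besides $[m]\setminus\tau$. It arises by adding an element $f\ne y$, so $f\in\tau$.

(c) If $\varepsilon$ had at most $d-1$ sign changes, a polynomial $g$ of degree at most $d-1$ with one root at each sign change would satisfy $\varepsilon_jg(t_j)>0$ for all $j$. The coefficients of $g$ define a linear form that is positive on all $V_j$, so $\Sigma$ would not be complete. Hence $\varepsilon$ changes sign at $d$ or more of the $m-1=d+3$ consecutive pairs, and $\omega$ changes sign exactly where $\varepsilon$ does not.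
\end{proof}

\subsection{Normalizing the signs}

A projective change of the parameter $t$ acts linearly on the moment curve and rotates the nodes. This reduces the possible sign sequences to one family. A \emph{run} of a sequence is a maximal block of consecutive equal entries.

\begin{lemma}\label{lem:normal}
We may assume that $N=\{j:\omega_j=-1\}$ is empty or an interval of integers, and that $\nu=|N|\le\delta$. In particular $N$ is a face.
\end{lemma}

\begin{proof}
The hypotheses on $\Sigma$ are preserved by linear isomorphisms, by positive rescaling of the $V_j$, and by renumbering. The map $-\mathrm{id}$ replaces $\omega$ by $-\omega$. Let $t_k<\xi<t_{k+1}$ and $u=-1/(t-\xi)$. The polynomials $(t-\xi)^{d-1}u^i=(-1)^i(t-\xi)^{d-1-i}$, $i=0,\dots,d-1$, form a basis of the polynomials of degree at most $d-1$, so there is an invertible matrix $\Lambda$ with $\Lambda v(t)=(t-\xi)^{d-1}v(u)$. The function $u$ is increasing and negative for $t>\xi$, and increasing and positive for $t<\xi$. So the vectors $\Lambda V_j$ lie, up to positive factors, on a signed moment curve with the nodes in the order $k+1,\dots,m,1,\dots,k$. For $j>k$ the new position is $j-k$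 and the sign is $\varepsilon_j$, so the new $\omega$-entry is $(-1)^k\omega_j$. For $j\le k$ the new position is $m-k+j$ and the sign is $(-1)^{d-1}\varepsilon_j$, so the new entry is $(-1)^{k+m+d-1}\omega_j=-(-1)^k\omega_j$, because $m+d$ is even. Up to a global sign, the new sequence is
\[
(\omega_{k+1},\dots,\omega_m,-\omega_1,\dots,-\omega_k).
\]
Take for $\{1,\dots,k\}$ the first run of $\omega$. If the number of sign changes is odd, the first and last runs have opposite signs, so the moved run merges with the last one, and one sign change becomes none while three become two. If there are two sign changes, the three run lengths are permuted cyclically. By Lemma~\ref{lem:rules}(c) we thus reach either a constant sequence or three runs with a shortest one in the middle. After a global sign change, $N$ is empty or the middle run. Then $\nu\le m/3=(2\delta+r+2)/3\le\delta$, since $\delta\ge2r\ge r+2$.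
\end{proof}

\subsection{A distinguished maximal cone}

We know nothing yet about the members of $\mathcal T$. Completeness produces one of known shape: some maximal cone contains a given vector, and for a vector $\pm v(\theta)$ beyond the last node the signs of its coefficients are known. To avoid any condition at the elements of $N$, we start from a point in the cone of $N$ and add only a small multiple of that vector.

\begin{lemma}\label{lem:tau}
There is $\tau_0=\{a<a'<b<b'\}\in\mathcal T$, disjoint from $N$, such that the set $\Gamma$ of all $j$ with $a<j<a'$ or $b<j<b'$ is either empty or equal to $N$.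
\end{lemma}

\begin{proof}
Let $\theta>t_m$ and $x_\rho=\sum_{j\in N}V_j+\rho(-1)^mv(\theta)$. There are finitely many maximal faces, so one of them, $\sigma$, satisfies $x_\rho\in\operatorname{pos}V_\sigma$ for arbitrarily small $\rho>0$. In the limit $\sum_{j\in N}V_j\in\operatorname{pos}V_\sigma$, and (C3) gives $N\subset\sigma$. Put $\tau_0=[m]\setminus\sigma$. For $j\in\sigma\setminus N$ the coefficient of $V_j$ in the unique expansion of $x_\rho$ in the basis $V_\sigma$ is $\rho(-1)^m\varepsilon_jL_j$, with $L_j$ from Lemma~\ref{lem:moment}(c). It is nonzero and nonnegative. Since $\#\{i\in\sigma:i>j\}=m-j-\#\{c\in\tau_0:c>j\}$, its sign is $\omega_j(-1)^{\#\{c\in\tau_0\,:\,c>j\}}$. As $\omega_j=+1$, the number $\#\{c\in\tau_0:c>j\}$ is even. For $j\in\Gamma$ this number is $3$ or $1$, so $\Gamma\subset N$. If $\Gamma\ne\emptyset$, the interval $N$ meets one of the two gaps of $\tau_0$ and avoids $\tau_0$, so it lies inside that gap, and $N\subset\Gamma$.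
\end{proof}

\begin{example}\label{ex:eight}
The mechanism of the contradiction is visible for $d=8$, $m=12$, $\delta=4$ and alternating $\varepsilon$, that is, $N=\emptyset$. Here $\tau_0=\{a,a+1,b,b+1\}$. The cubic $\psi_{\{a+1,b,b+1\}}$ is negative at the integers $j\le a$ and positive at the other elements of $[12]$ that are not roots, so the majority rule for $e=a$ gives $a\ge5$. The cubic $\psi_{\{a,a+1,b\}}$ is positive exactly at the $j>b$, so the rule for $e=b+1$ gives $12-b\ge5$. Hence $\tau_0=\{5,6,7,8\}$. Exchange $y=12$ into $\tau_0$. If $f\in\{5,6\}$ leaves and $g$ is the other element of $\{5,6\}$, then $\{g,7,8,12\}\in\mathcal T$. The cubic $\psi_{\{g,8,12\}}$ is positive at $e=7$ and negative at $1,\dots,4$ and $9,10,11$. If $f\in\{7,8\}$ leaves and $g$ is the other element of $\{7,8\}$, then $\{5,6,g,12\}\in\mathcal T$, and $\psi_{\{5,g,12\}}$ is positive at $e=6$ and negative at the same seven elements. In both cases only $e$ and $f$ can be positive, while the majority rule asks for five elements.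
\end{example}

The example uses the majority rule in two ways: at $\tau_0$, to place many elements on the left and on the right, and at a neighbor of $\tau_0$, where one of the pairs $\{a,a'\}$, $\{b,b'\}$ survives and its two members demand majorities of opposite signs. The general proof follows this pattern, with every $y$ in place of $y=12$.

\subsection{Inequalities at $\tau_0$ and at its neighbors}

Call the ranges $j<a$, $a'<j<b$ and $j>b'$ the \emph{left}, \emph{middle} and \emph{right} region, and let $\alpha,\beta,\gamma$ be the numbers of their elements outside $N$. Every element of $[m]$ outside $\tau_0\cup N$ lies in one of the regions, so $\alpha+\beta+\gamma+\nu=d$. A nonempty $N$ lies in one region or equals $\Gamma$. The two cubics that belong to $e=a$ and $e=b'$ have the following signs.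
\[
\begin{array}{c|ccccc|c}
 & j<a & a<j<a' & a'<j<b & b<j<b' & j>b' & \text{at } e\\ \hline
\psi_{\{a',b,b'\}} & - & - & + & - & + & -\ (e=a)\\
\psi_{\{a,a',b\}} & - & + & - & + & + & +\ (e=b')
\end{array}
\]
Recall that $\omega=+1$ on $\tau_0$. An element outside $N$ has the same $H$-sign as $e$ if the table shows the sign of the last column, and an element of $N$ has it if the table shows the opposite sign. The majority rule gives
\begin{align}
\alpha+\nu\,[N\text{ is in the middle or right region}]&\ge\delta,\label{eq:left}\\
\gamma+\nu\,[N\text{ is in the left or middle region}]&\ge\delta,\label{eq:right}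
\end{align}
where the bracket is $1$ if the statement holds and $0$ otherwise.

Let $S=[m]\setminus(\tau_0\cup\Gamma)$ be the union of the three regions. For $j\in S$ put $\kappa_j=\omega_j\operatorname{sgn}\bigl((j-a)(j-b)\bigr)$, so that $\kappa=\omega$ on the left and right regions and $\kappa=-\omega$ on the middle one. For $y\in S$ let $P(y)$ and $Q(y)$ be the numbers of $j\in S\setminus y$ for which $\kappa_j\operatorname{sgn}(j-y)$ is $+1$ and $-1$, respectively.

\begin{lemma}\label{lem:balance}
For every $y\in S$ we have $P(y)\ge\delta-1-|\Gamma|$ and $Q(y)\ge\delta-1-|\Gamma|$.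
\end{lemma}

\begin{proof}
Let $f\in\tau_0$ be given by the exchange rule for $\tau_0$ and $y$. Let $g$ be the partner of $f$ in its pair $\{a,a'\}$ or $\{b,b'\}$, and let $\{h,h'\}$ be the other pair. Then $\{g,h,h',y\}\in\mathcal T$. Apply the majority rule with $(H,e)=(\{g,h,y\},h')$ and with $(H,e)=(\{g,h',y\},h)$. An element $j\in S$ lies on the same side of $a$ and $a'$, and on the same side of $b$ and $b'$. Each $H$ contains $y$ and one element of each pair, so in both cases the $H$-sign of $j\in S\setminus y$ is $\kappa_j\operatorname{sgn}(j-y)$. The $H$-signs of the two elements $e$ are those of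
\[
(h'-g)(h'-h)(h'-y)\qquad\text{and}\qquad(h-g)(h-h')(h-y),
\]
because $\omega_h=\omega_{h'}=+1$. They are opposite, since $h$ and $h'$ lie on the same side of $g$ and on the same side of $y\in S$. The complement of $H$ consists of $S\setminus y$, $\Gamma$, $e$ and $f$. The case in which $e$ has sign $+$ gives $P(y)+|\Gamma|+2\ge\delta+1$, and the other case gives the same bound for $Q(y)$.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:nofan}}

\emph{The set $\Gamma$ is empty.} Otherwise $\Gamma=N$, and \eqref{eq:left}, \eqref{eq:right} give $\alpha,\gamma\ge\delta$. From $\alpha+\beta+\gamma+\nu=2\delta+r-2\le2\delta+1$ and $\nu\ge1$ we get $\nu=1$ and $\beta=0$. Then $\kappa=+1$ on all of $S$, so $P(\max S)=0$. Lemma~\ref{lem:balance} requires $0\ge\delta-2$, which is false.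

\emph{Runs are short.} Now $|S|=d$, so $P(y)+Q(y)=2\delta+r-3$, and Lemma~\ref{lem:balance} gives
\begin{equation}\label{eq:window}
\delta-1\le P(y)\le\delta+r-2\qquad(y\in S).
\end{equation}
So $P$ takes at most $r$ values. Let $y<y'$ be consecutive in $S$. An element $j\ne y,y'$ is counted in $P(y)$ if and only if it is counted in $P(y')$. The element $y'$ is counted in $P(y)$ if and only if $\kappa_{y'}=+1$, and $y$ is counted in $P(y')$ if and only if $\kappa_y=-1$. Hence $P(y')=P(y)-1$ if $\kappa_y=\kappa_{y'}=+1$, and $P(y')=P(y)+1$ if $\kappa_y=\kappa_{y'}=-1$. Along a block of consecutive elements of $S$ with equal $\kappa$ the function $P$ is strictly monotone, so such a block has at most $r$ elements.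

\emph{The contradiction.} If $N=\emptyset$, the left region is a block with $\kappa=+1$ and $\alpha\ge\delta>r$ elements by \eqref{eq:left}, which is impossible. So $N$ is a nonempty interval in one of the regions, and it splits the other elements of that region into two parts, possibly empty. The word $(\kappa_j)_{j\in S}$, read in increasing order of $j$, and the inequalities \eqref{eq:left}, \eqref{eq:right} are as follows.
\[
\begin{array}{l|l|ll}
N\text{ left} & +^{\alpha_1}\,-^{\nu}\,+^{\alpha_2}\,-^{\beta}\,+^{\gamma} & \alpha_1+\alpha_2\ge\delta, & \gamma+\nu\ge\delta\\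
N\text{ middle} & +^{\alpha}\,-^{\beta_1}\,+^{\nu}\,-^{\beta_2}\,+^{\gamma} & \alpha+\nu\ge\delta, & \gamma+\nu\ge\delta\\
N\text{ right} & +^{\alpha}\,-^{\beta}\,+^{\gamma_1}\,-^{\nu}\,+^{\gamma_2} & \alpha+\nu\ge\delta, & \gamma_1+\gamma_2\ge\delta
\end{array}
\]
Every exponent is the length of a block, hence at most $r$. Each inequality bounds a sum of two exponents from below by $\delta\ge2r$. For $\delta>2r$ this is already a contradiction. For $\delta=2r$, that is, for $d=8$ and $d=13$, every exponent that occurs in an inequality equals $r$. In each row this includes the three exponents of $+$. So the word begins with $+$ and contains $3r$ letters $+$. The number $P(\min S)$ counts the letters $+$ after the first position, so $P(\min S)=3r-1$. This exceeds the bound $\delta+r-2=3r-2$ in \eqref{eq:window}. Theorem~\ref{thm:nofan} is proved. \hfill$\square$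

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $m=d+4$ and $\delta=\lfloor d/2\rfloor$, and suppose that $\mathcal L_s(F)$ has the $f$-vector $(f_0,\dots,f_d)$ of the polar of $C(m,d)$, where $F$ has degree $n$. We verify the hypotheses of Proposition~\ref{prop:fan}.

If $s=1$, a stratum of dimension $0$ has $l=1$ by Lemma~\ref{lem:strata}, so there is only one, whereas $f_0>1$. Hence $s\ge2$. The largest dimension of a stratum is $d\ge1$, so some element of the slice has $l=s+d$ distinct roots. By Lemma~\ref{lem:strata}(c) with $Y=\emptyset$, the slice contains a polynomial with $n$ distinct roots. Its stratum has dimension $n-s\ge l-s=d$, and $d$ is the largest dimension, so $n-s=d$, in agreement with the notation of the previous sections. The equation $2f_1=df_0$ holds by \eqref{eq:polar}.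

By \eqref{eq:count} and \eqref{eq:polar}, the set $U=\{j:\{j\}\in\Delta(F)\}$ has $f_{d-1}=m$ elements, and $\Delta(F)$ contains $f_{d-\delta}=\binom m\delta$ sets with $\delta$ elements; here $\delta\le d-1$. Since $\Delta(F)$ is closed under taking subsets, these sets are contained in $U$, and $U$ has only $\binom m\delta$ subsets of this size. So every $\delta$-subset of $U$, and with it every smaller subset, belongs to $\Delta(F)$.

Proposition~\ref{prop:fan} gives a complete simplicial fan in $\mathbb R^d$ whose rays are spanned by the $m$ vectors $(-1)^jv(t_j)$, $j\in U$, and in which every subset of $U$ with at most $\delta$ elements spans a cone. Write $U=\{j_1<\dots<j_m\}$. With the nodes $t_{j_1}<\dots<t_{j_m}$ and the signs $\varepsilon_i=(-1)^{j_i}$ this contradicts Theorem~\ref{thm:nofan}. \hfill$\square$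

\begin{thebibliography}{1}

\bibitem{LS}
Arne Lien and Robin Schabert,
\emph{Shellable slices of hyperbolic polynomials and the degree principle},
arXiv:2402.05702 (2024).

\end{thebibliography}
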